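\title{Greedy Matching with Abandonment: A Poisson Comparison for the Number of Waiting Agents}

\begin{abstract}
Agents of finitely many types arrive as Poisson processes, abandon after exponential times whose rates may depend on the type, and are matched by a greedy priority policy. For a set $S$ of types, let $N_S$ be the stationary number of waiting agents with type in $S$; without matching, $N_S$ would be Poisson with mean $\rho_S$. We prove that $\mathbb{P}(N_S>0)\ge \frac{1-e^{-\rho_S}}{\rho_S}\,\mathbb{E}[N_S]$ for every greedy policy, that $N_S$ is dominated by the Poisson law in the hazard-rate order, and that equality holds exactly when no acceptable match involves $S$. The proof inserts, one at a time, the agents of $S$ who are patient enough to be present at the observation time, and uses the fact that one extra agent changes the state of a greedy system by at most one agent. The argument extends to general patience laws, random priority lists, finite horizons, and arbitrary independent arrivals outside $S$.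
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The model}
Let $\mathcal{T}$ be a finite set of types. Agents of type $i\in\mathcal{T}$ arrive according to independent Poisson processes of rates $\lambda_i>0$. Each agent present in the system abandons, independently of everything else, after an exponential time of rate $\mu_i>0$; the rates $\mu_i$ may differ across types. A match between a waiting agent of type $i$ and an agent of type $j$ (possibly $i=j$) removes both and earns a reward $r_{ij}\ge0$. The rewards play no role in what follows.

A \emph{greedy policy} consists of a set $\mathcal{M}\subseteq\mathcal{T}\times\mathcal{T}$ of acceptable matches and, for each type $j$, a deterministic strict priority order on $\{i:(i,j)\in\mathcal{M}\}$. The pair $(i,j)\in\mathcal{M}$ means that a waiting agent of type $i$ may be matched with an arriving agent of type $j$. When an agent of type $j$ arrives and some type $i$ with $(i,j)\in\mathcal{M}$ is present, the arriving agent is matched at once with an agent of the highest-priority such type. Otherwise it joins the system and waits until it is matched or abandons. No other matches are made.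

The vector $n=(n_i)_{i\in\mathcal{T}}$ of type counts is a continuous-time Markov chain. With $e_i$ the unit vectors, it jumps from $n$ to $n-e_i$ at rate $\mu_in_i$ for each $i$; and for each $j$, at rate $\lambda_j$, it jumps to $n-e_i$, where $i$ is the highest-priority type with $(i,j)\in\mathcal{M}$ and $n_i\ge1$, or to $n+e_j$ if there is no such type. The chain has a unique stationary distribution: there is at most one because the empty state can be reached from every state, and Section~\ref{sec:past} constructs one. Let $(N_i)_{i\in\mathcal{T}}$ have this distribution. For a nonempty set $S\subseteq\mathcal{T}$ put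
\[
N_S=\sum_{i\in S}N_i,\qquad \rho_S=\sum_{i\in S}\frac{\lambda_i}{\mu_i},\qquad \gamma(\rho)=\frac{1-e^{-\rho}}{\rho},\qquad \gamma_S=\gamma(\rho_S).
\]
We call an agent whose type lies in $S$ an \emph{$S$-agent}.

\subsection*{The question}
Two functionals of $N_S$ describe the flows in the market. The means $\mathbb{E}[N_i]$ measure loss: agents of type $i$ abandon at rate $\mu_i\mathbb{E}[N_i]$. The probability $\mathbb{P}(N_S>0)$ measures matching: if $S=\{i:(i,j)\in\mathcal{M}\}$, then arriving agents of type $j$ are matched at rate $\lambda_j\mathbb{P}(N_S>0)$. An inequality between the two says that a policy under which many agents wait must also match often. If nobody is matched, $N_S$ is Poisson with mean $\rho_S$, and the ratio $\mathbb{P}(N_S>0)/\mathbb{E}[N_S]$ equals $\gamma_S$. The question, which comes from Arnosti and Simon~\cite{AS}, is whether the system without matching is the extreme case: does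
\begin{equation}\label{eq:main}
\mathbb{P}(N_S>0)\ \ge\ \gamma_S\,\mathbb{E}[N_S]
\end{equation}
hold for every instance $(\mathcal{T},\lambda,\mu,r)$, every greedy policy and every nonempty $S$? It is known that \eqref{eq:main} can fail for general, non-greedy Markovian policies, so a proof has to use greediness.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Inequality \eqref{eq:main} holds for every instance, every greedy policy and every nonempty $S\subseteq\mathcal{T}$.
\end{theorem}

The proof gives a comparison of whole distributions. For random variables $X,Y$ with values in $\{0,1,2,\dots\}$, write $X\le_{st}Y$ (\emph{stochastic order}) if $\mathbb{P}(X\ge n)\le\mathbb{P}(Y\ge n)$ for all $n$, and $X\le_{hr}Y$ (\emph{hazard-rate order}) if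
\begin{equation}\label{eq:hr}
\mathbb{P}(X\ge n)\,\mathbb{P}(Y\ge m)\le\mathbb{P}(X\ge m)\,\mathbb{P}(Y\ge n)\qquad\text{for all }n\ge m\ge0 .
\end{equation}
For $n=m+1$ this says that, having reached level $m$, the variable $X$ is less likely than $Y$ to go on to level $m+1$. We write $[X\mid E]$ for the conditional law of $X$ given an event $E$.

\begin{theorem}\label{thm:strong}
Fix an instance, a greedy policy and a nonempty $S\subseteq\mathcal{T}$, and let $K\sim\mathrm{Poisson}(\rho_S)$.
\begin{enumerate}
\item[(a)] $N_S\le_{hr}K$. Equivalently, $[N_S\mid N_S\ge m]\le_{st}[K\mid K\ge m]$ for every $m$ with $\mathbb{P}(N_S\ge m)>0$. In particular, $\mathbb{E}[\varphi(N_S)\mid N_S>0]\le\mathbb{E}[\varphi(K)\mid K>0]$ for every nondecreasing $\varphi\ge0$ whenever $\mathbb{P}(N_S>0)>0$.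
\item[(b)] Equality holds in \eqref{eq:main} if and only if no pair $(i,j)\in\mathcal{M}$ has $i\in S$ or $j\in S$. In that case $N_S\sim\mathrm{Poisson}(\rho_S)$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $\varphi(n)=n$ of part~(a). By part~(b), applied with $\mathcal{M}=\emptyset$, the constant $\gamma_S$ is the best one depending only on $(\lambda,\mu,S)$, and the inequality is strict as soon as $\mathcal{M}$ involves $S$. Theorem~\ref{thm:general} in Section~\ref{sec:general} extends part~(a) to general patience laws, random priority lists, finite horizons, and arbitrary independent arrivals outside $S$.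

Section~\ref{sec:idea} explains the difficulty and the idea. The two ingredients are a deterministic property of greedy matching (Section~\ref{sec:extra}) and an inequality for the Poisson law (Section~\ref{sec:poisson}). Section~\ref{sec:past} realizes the stationary state as a function of the arrivals, and Sections~\ref{sec:insert} and~\ref{sec:equality} prove Theorems~\ref{thm:main} and~\ref{thm:strong}.

\section{What to expect, and the idea of the proof}\label{sec:idea}

Let $K\sim\mathrm{Poisson}(\rho)$ with $\rho>0$, and put
\[
p_k=\mathbb{P}(K=k),\qquad c_m=\frac{\mathbb{P}(K\ge m+1)}{\mathbb{P}(K\ge m)}\quad(m\ge0).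
\]
Since $\mathbb{E}[K\mid K>0]=\rho/(1-e^{-\rho})=1/\gamma(\rho)$, inequality \eqref{eq:main} says, with $\rho=\rho_S$, that
\[
\mathbb{E}[N_S\mid N_S>0]\le\mathbb{E}[K\mid K>0].
\]

\subsection*{Domination is not enough}
Matching only removes agents, so one expects $N_S\le K$ on a suitable probability space. This lowers both sides of \eqref{eq:main} and does not decide the question. The variable $N=K\mathbf{1}\{K\ge2\}$ satisfies $N\le K$, yet
\begin{equation}\label{eq:bad}
\mathbb{E}[N\mid N>0]=\mathbb{E}[K\mid K\ge2]>\mathbb{E}[K\mid K\ge1],
\end{equation}
because the right side is a proper average of $1$ and $\mathbb{E}[K\mid K\ge2]\ge2$. What must be excluded is a mechanism that clears short queues and leaves long ones alone.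

\subsection*{Equal abandonment rates}
Suppose that $\mu_i=\mu$ for all $i\in S$, and let $\lambda_S=\sum_{i\in S}\lambda_i$ and $q_n=\mathbb{P}(N_S=n)$. In stationarity the chain passes from $\{N_S\le n\}$ to $\{N_S\ge n+1\}$ at the same rate as in the reverse direction. The upward rate is at most $\lambda_Sq_n$, since only the arrival of an $S$-agent raises $N_S$, and by one. The downward rate is at least $(n+1)\mu\,q_{n+1}$, from abandonment alone. Hence $q_{n+1}\le\frac{\rho_S}{n+1}q_n$, while $p_{n+1}=\frac{\rho_S}{n+1}p_n$, so $q_n/p_n$ is nonincreasing. Then $p_m\mathbb{P}(N_S\ge m+1)\le q_m\mathbb{P}(K\ge m+1)$, and adding $\mathbb{P}(N_S\ge m+1)\,\mathbb{P}(K\ge m+1)$ to both sides gives $\mathbb{P}(N_S\ge m+1)\le c_m\mathbb{P}(N_S\ge m)$. By Lemma~\ref{lem:orders} below, this is $N_S\le_{hr}K$.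

With unequal rates the downward rate depends on the mix of types among the waiting $S$-agents, and the policy shapes that mix. The bound valid for every mix gives a comparison with the Poisson law of mean $\lambda_S/\min_{i\in S}\mu_i$, which exceeds $\rho_S$. To obtain $\rho_S$ we give up rates and argue along sample paths.

\subsection*{Inserting agents one at a time}
Observe the system at time $0$, and attach to each agent its patience, the time after which it abandons if still unmatched. Only those $S$-agents whose patience reaches beyond time $0$ can contribute to $N_S$. Their number $K$ is Poisson with mean $\rho_S$, whatever the rates $\mu_i$, and given $K$ they are independent samples $x_1,\dots,x_K$ from a fixed law. Freeze all other agents and an infinite sample $x_1,x_2,\dots$, and let $h_k$ be the number of $S$-agents present at time $0$ when only $x_1,\dots,x_k$ are fed in together with the frozen agents. Then $N_S=h_K$, with $K$ independent of $(h_k)$, and the question becomes one about the shape of this sequence.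

\begin{example}\label{ex:server}
Let $S=\{1\}$ and $\mathcal{M}=\{(1,2)\}$. Suppose that the only frozen agent is an agent $y$ of type $2$ arriving at time $-1$, and that the agents $x_k$ of type $1$ all arrive before time $-1$ and are patient beyond time $0$. Then $y$ removes one of them if any is present, so $h_k=\max(k-1,0)$. For $n\ge1$,
\[
\mathbb{P}(h_K\ge n\mid h_K\ge1)=\frac{\mathbb{P}(K\ge n+1)}{\mathbb{P}(K\ge2)}=c_2\cdots c_n,\qquad
\mathbb{P}(K\ge n\mid K\ge1)=c_1\cdots c_{n-1}.
\]
The sequence $(c_m)$ is decreasing (Lemma~\ref{lem:c}), so the first product is at most the second, and summing over $n$ gives $\mathbb{E}[h_K\mid h_K>0]\le\mathbb{E}[K\mid K>0]$.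

Now let $y$ follow a non-greedy rule: it matches only if exactly one agent of type $1$ is waiting. Then $(h_0,h_1,h_2,h_3,\dots)=(0,0,2,3,\dots)$, so $h_K=K\mathbf{1}\{K\ge2\}$ and the inequality fails by \eqref{eq:bad}.
\end{example}

The second sequence jumps from $0$ to $2$; the first never rises by more than one. We show that a greedy policy always produces sequences with $h_0=0$ and $h_{k+1}\le h_k+1$, and that these two properties imply $h_K\le_{hr}K$. Downward steps do occur: if $\mathcal{M}=\{(1,1)\}$ and nothing is frozen, then $h_k$ is the parity of $k$.

\section{One extra agent changes at most one agent}\label{sec:extra}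

This section is deterministic. We set it up in enough generality to serve both the stationary model and Theorem~\ref{thm:general}.

An \emph{agent} is a label $z=(s,i,d)$ consisting of an arrival time $s\in\mathbb{R}$, a type $i$ and a patience $d\in(0,\infty]$; in Section~\ref{sec:general} the label carries one more coordinate. The agent is \emph{potentially present} at the times in $[s,s+d)$. A \emph{rank rule} assigns to each agent $y$ a set $\mathcal{A}(y)$ of agents \emph{acceptable} to $y$ and a strict total order $\succ_y$ on $\mathcal{A}(y)$. The rule is fixed in advance on labels: whether $z\in\mathcal{A}(y)$ depends only on $y$ and $z$, and whether $z\succ_yz'$ depends only on $y,z,z'$, not on who else is in the system.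

Let $\sigma<\theta$, let $V_0$ be a finite set of agents potentially present at time $\sigma$, and let $I$ be a finite set of agents with distinct arrival times in $(\sigma,\theta]$. The \emph{run} on $[\sigma,\theta]$ with initial set $V_0$ and input $I$ is the evolution of the set $V$ of present agents, starting from $V_0$, under two kinds of events. At time $u$, first every present agent with $s+d=u$ is removed. Then, if an agent $y\in I$ arrives at time $u$, it removes the $\succ_y$-largest element of $V\cap\mathcal{A}(y)$ and does not enter $V$; if $V\cap\mathcal{A}(y)$ is empty, $y$ is added to $V$. ``Present at time $u$'' means present after the events at time $u$. An agent present at time $u$ is potentially present at time $u$.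

A greedy policy becomes a rank rule once we decide which agent of the chosen type is taken. We take the earliest arrival: for $y$ of type $j$, the set $\mathcal{A}(y)$ consists of agents of the types $i$ with $(i,j)\in\mathcal{M}$, ordered first by the priority of the type and then by earlier arrival. We call this the \emph{first-come rule} of the policy.

An extra agent can change the partners of many later agents, so its effect does not stay local.

\begin{example}\label{ex:chain}
Let $\mathcal{M}=\{(1,2),(2,1)\}$, let $I$ consist of $y$ (type $2$, arriving at $-2$) and $w$ (type $1$, arriving at $-1$), and let $x$ have type $1$ and arrive at $-3$. All patiences reach beyond time $0$. The present sets of the two runs started empty are: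
\[
\begin{array}{l|ccc}
\text{after time} & -3 & -2 & -1\\ \hline
\text{input } I & \emptyset & \{y\} & \emptyset\\
\text{input } I\cup\{x\} & \{x\} & \emptyset & \{w\}
\end{array}
\]
The two runs share no match. The discrepancy passes from $x$ to $y$ to $w$ and changes sides twice, but it is always a single agent.
\end{example}

The example shows that inclusion between the two present sets is not preserved in a fixed direction. The invariant has to be symmetric.

\begin{lemma}\label{lem:extra}
Fix a rank rule, $\sigma<\theta$, an initial set $V_0$ and an input $I$. Let $x$ be an agent whose arrival time lies in $(\sigma,\theta]$ and differs from those of $I$. Let $V$ and $W$ be the present sets of the runs with inputs $I$ and $I\cup\{x\}$. Then $|V\triangle W|\le1$ at all times in $[\sigma,\theta]$. In particular, the numbers of $S$-agents in $V$ and in $W$ differ by at most one.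
\end{lemma}

\begin{proof}
We follow the finitely many events in order. Until $x$ arrives, $V=W$. The arrival of $x$ affects only $W$: either $x$ is added or one agent is removed, and $|V\triangle W|=1$ afterwards. From then on both runs see the same events, so the roles of $V$ and $W$ are symmetric. We show that each event preserves $|V\triangle W|\le1$.

At an abandonment time $u$, the set $D$ of agents with $s+d=u$ is removed from both sets, and $(V\setminus D)\triangle(W\setminus D)\subseteq V\triangle W$.

Let $y$ arrive. If $V=W$, both sets change in the same way. Otherwise, by symmetry, let $W=V\cup\{v\}$ with $v\notin V$. There are three cases.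
\begin{itemize}
\item $W\cap\mathcal{A}(y)=\emptyset$. Then $V\cap\mathcal{A}(y)=\emptyset$, the agent $y$ is added to both sets, and they still differ by $v$.
\item The $\succ_y$-largest element of $W\cap\mathcal{A}(y)$ is $z\ne v$. Then $z\in V\cap\mathcal{A}(y)\subseteq W\cap\mathcal{A}(y)$, so $z$ is also the largest element of $V\cap\mathcal{A}(y)$. It is removed from both sets, and they still differ by $v$.
\item The $\succ_y$-largest element of $W\cap\mathcal{A}(y)$ is $v$. Then the new $W$ is the old $V$. The new $V$ is $V\setminus\{z\}$ for some $z\in V$, or $V\cup\{y\}$. In both cases the new sets differ by exactly one agent. \qedhere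
\end{itemize}
\end{proof}

This lemma is the only place in the paper where greediness is used. The first two cases need the defining property of a rank rule: the presence of $v$ affects the decision of $y$ only when $y$ takes $v$ itself. The non-greedy rule of Example~\ref{ex:server} lacks this property, and there one extra agent raises the number of $S$-agents by two. This is consistent with the known failure of \eqref{eq:main} for non-greedy policies.

\section{Skip-free sequences at a Poisson index}\label{sec:poisson}

Throughout this section $K\sim\mathrm{Poisson}(\rho)$ with $\rho>0$, and $p_k,c_m$ are as in Section~\ref{sec:idea}. All $p_k$ are positive, so $0<c_m<1$.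

\begin{lemma}\label{lem:c}
The sequence $(c_m)_{m\ge0}$ is strictly decreasing.
\end{lemma}

\begin{proof}
Since $p_{k+1}=p_k\,\rho/(k+1)$, summing over $k\ge m$ gives $c_m=\mathbb{E}\big[\frac{\rho}{K+1}\,\big|\,K\ge m\big]$. Given $K\ge m$, the event $K=m$ has probability $1-c_m$, so
\[
c_m=(1-c_m)\,\frac{\rho}{m+1}+c_m\,c_{m+1}.
\]
Moreover $c_{m+1}\le\frac{\rho}{m+2}<\frac{\rho}{m+1}$. Thus $c_m$ is a proper average of $c_{m+1}$ and a larger number.
\end{proof}

The next lemma collects the forms of the hazard-rate comparison that appear in Theorem~\ref{thm:strong}.

\begin{lemma}\label{lem:orders}
For a random variable $N$ with values in $\{0,1,2,\dots\}$ the following are equivalent: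
\begin{enumerate}
\item[(i)] $\mathbb{P}(N\ge m+1)\le c_m\,\mathbb{P}(N\ge m)$ for all $m\ge0$;
\item[(ii)] $N\le_{hr}K$;
\item[(iii)] $[N\mid N\ge m]\le_{st}[K\mid K\ge m]$ for every $m$ with $\mathbb{P}(N\ge m)>0$.
\end{enumerate}
If they hold, then $\mathbb{E}[\varphi(N)\mid N>0]\le\mathbb{E}[\varphi(K)\mid K>0]$ for every nondecreasing $\varphi\ge0$ when $\mathbb{P}(N>0)>0$, and $\gamma(\rho)\,\mathbb{E}[N]\le\mathbb{P}(N>0)$. Equality in the last inequality forces
\begin{equation}\label{eq:termwise}
\mathbb{P}(N\ge n)=\mathbb{P}(N\ge1)\,\frac{\mathbb{P}(K\ge n)}{\mathbb{P}(K\ge1)}\qquad\text{for all }n\ge1 .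
\end{equation}
\end{lemma}

\begin{proof}
Statement (i) is \eqref{eq:hr} for $n=m+1$. Conversely, iterating (i) from $m$ to $n$ produces the factor $c_m\cdots c_{n-1}=\mathbb{P}(K\ge n)/\mathbb{P}(K\ge m)$, which is \eqref{eq:hr}. For (ii)$\Leftrightarrow$(iii), fix $m$. If $\mathbb{P}(N\ge m)=0$, both sides of \eqref{eq:hr} vanish for $n\ge m$. Otherwise, dividing \eqref{eq:hr} by $\mathbb{P}(N\ge m)\,\mathbb{P}(K\ge m)$ gives $\mathbb{P}(N\ge n\mid N\ge m)\le\mathbb{P}(K\ge n\mid K\ge m)$ for $n\ge m$, and for $n<m$ both conditional probabilities equal $1$.

For nondecreasing $\varphi\ge0$,
\[
\mathbb{E}[\varphi(N)\mid N\ge1]=\varphi(1)+\sum_{n\ge2}\big(\varphi(n)-\varphi(n-1)\big)\,\mathbb{P}(N\ge n\mid N\ge1),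
\]
a series with nonnegative terms, and the same formula holds for $K$; compare them term by term using (iii) with $m=1$. Finally, by \eqref{eq:hr} with $m=1$,
\[
\mathbb{E}[N]=\sum_{n\ge1}\mathbb{P}(N\ge n)\le\mathbb{P}(N\ge1)\sum_{n\ge1}\frac{\mathbb{P}(K\ge n)}{\mathbb{P}(K\ge1)}=\mathbb{P}(N\ge1)\,\frac{\rho}{1-e^{-\rho}} .
\]
The series converge and are ordered term by term, so equality of the sums forces \eqref{eq:termwise}.
\end{proof}

Call a sequence $h=(h_k)_{k\ge0}$ of nonnegative integers \emph{skip-free} if $h_0=0$ and $h_{k+1}\le h_k+1$ for all $k$. By induction $h_k\le k$. A skip-free sequence can enter the region $\{h\ge m\}$ only at height exactly $m$, and not before index $m$. Each entry therefore costs one index at which $h$ is at level $m$ but not yet at level $m+1$. The identity sequence pays this cost once, at the index $m$. Any other sequence pays it later, where by Lemma~\ref{lem:c} it weighs more relative to the Poisson tail beyond it.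

\begin{lemma}\label{lem:skipfree}
Let $h$ be a deterministic skip-free sequence.
\begin{enumerate}
\item[(a)] $\mathbb{P}(h_K\ge m+1)\le c_m\,\mathbb{P}(h_K\ge m)$ for all $m\ge0$.
\item[(b)] $\gamma(\rho)\,\mathbb{E}[h_K]\le\mathbb{P}(h_K>0)$, with equality if and only if $h_k=0$ for all $k$ or $h_k=k$ for all $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $m$ and split $\{k:h_k\ge m\}$ into maximal blocks $\{a,a+1,\dots,b\}$ of consecutive integers, where $b=\infty$ is allowed. In each block $h_a=m$. Indeed, if $a=0$ then $m\le h_0=0$, so $m=0=h_a$; if $a\ge1$ then $h_{a-1}\le m-1$ by maximality, so $h_a\le m$. Consequently $a\ge h_a=m$, and within the block $h_k\ge m+1$ is possible only for $a+1\le k\le b$.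

Put $\alpha=\mathbb{P}(K\ge a+1)$, $\beta=\mathbb{P}(K\ge a)$ and $\delta=\mathbb{P}(K\ge b+1)$, with $\delta=0$ if $b=\infty$. Then $0\le\delta\le\alpha<\beta$, and $\alpha(\beta-\delta)-\beta(\alpha-\delta)=\delta(\beta-\alpha)\ge0$. Hence
\begin{equation}\label{eq:block}
\frac{\mathbb{P}(a+1\le K\le b)}{\mathbb{P}(a\le K\le b)}=\frac{\alpha-\delta}{\beta-\delta}\le\frac{\alpha}{\beta}=c_a\le c_m .
\end{equation}
The first inequality is strict if $b<\infty$, and the second is strict if $a>m$. Summing over the blocks,
\begin{equation}\label{eq:blocksum}
\mathbb{P}(h_K\ge m+1)\le\sum_{\text{blocks}}\mathbb{P}(a+1\le K\le b)\le c_m\sum_{\text{blocks}}\mathbb{P}(a\le K\le b)=c_m\,\mathbb{P}(h_K\ge m).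
\end{equation}

(b) The inequality follows from (a) and Lemma~\ref{lem:orders}, and the two named sequences give equality. Suppose that equality holds and $h$ is not identically $0$. Then \eqref{eq:termwise} holds for $N=h_K$, and for $n=2$ it reads $\mathbb{P}(h_K\ge2)=c_1\mathbb{P}(h_K\ge1)$. So \eqref{eq:blocksum} with $m=1$ is a chain of equalities, and both inequalities in \eqref{eq:block} are equalities for every block of $\{k:h_k\ge1\}$. There is at least one block, and each has $a=1$ and $b=\infty$; thus $\{k:h_k\ge1\}=\{1,2,\dots\}$ and $\mathbb{P}(h_K\ge1)=\mathbb{P}(K\ge1)$. Now \eqref{eq:termwise} gives $\mathbb{P}(h_K\ge n)=\mathbb{P}(K\ge n)$ for all $n\ge1$, so $\sum_k(k-h_k)\,p_k=0$. Since $h_k\le k$ and $p_k>0$, we get $h_k=k$ for all $k$.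
\end{proof}

In the application $h$ is random. The inequality in (a) is linear in the law of $h_K$, with a constant that does not depend on $h$, so it survives averaging.

\begin{proposition}\label{prop:random}
Let $h$ be a random sequence that is almost surely skip-free and independent of $K$. Then $h_K\le_{hr}K$ and $\gamma(\rho)\,\mathbb{E}[h_K]\le\mathbb{P}(h_K>0)$. Equality holds in the second inequality if and only if, almost surely, $h_k=0$ for all $k$ or $h_k=k$ for all $k$.
\end{proposition}

\begin{proof}
By independence, the conditional law of $h_K$ given $h=g$ is the law of $g_K$. Averaging Lemma~\ref{lem:skipfree}(a) over $g$ gives condition (i) of Lemma~\ref{lem:orders} for $N=h_K$. For a skip-free $g$ let $\Delta(g)=\mathbb{P}(g_K>0)-\gamma(\rho)\,\mathbb{E}[g_K]$. Then $\mathbb{P}(h_K>0)-\gamma(\rho)\,\mathbb{E}[h_K]=\mathbb{E}[\Delta(h)]$, and by Lemma~\ref{lem:skipfree}(b) $\Delta\ge0$ vanishes exactly at the zero sequence and the identity.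
\end{proof}

\section{The stationary state as a function of the past}\label{sec:past}

To insert agents into the stationary system we need the stationary state as an explicit function of the input. One could work on a finite horizon and pass to the limit, but a strict inequality need not survive a limit, and Theorem~\ref{thm:strong}(b) requires strictness. We therefore start the system in the infinite past. This is possible because abandonment empties the system at times that can be read off the input alone, before any matching is decided.

We use two standard properties of a Poisson process $\Pi$ with nonatomic $\sigma$-finite intensity measure $\nu$.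
\begin{itemize}
\item[(P1)] The restrictions of $\Pi$ to disjoint measurable sets are independent Poisson processes, with the restrictions of $\nu$ as intensities.
\item[(P2)] If $0<\nu(B)<\infty$, then $\Pi\cap B$ has the law of $\{x_1,\dots,x_K\}$, where $K\sim\mathrm{Poisson}(\nu(B))$ and $x_1,x_2,\dots$ are independent with law $\nu(\cdot\cap B)/\nu(B)$ and independent of $K$.
\end{itemize}

Fix a greedy policy and use its first-come rule. A \emph{configuration} is a set $C$ of agents with arrival times in $(-\infty,0)$ and finite patience. A time $\tau<0$ is a \emph{clearing time} of $C$ if no agent of $C$ is potentially present at $\tau$. The configuration is \emph{good} if it has finitely many arrivals in every bounded interval, its arrival times are distinct, and its clearing times are unbounded below. A subset of a good configuration is good. Adding finitely many agents with distinct new arrival times preserves goodness, since clearing times earlier than the added arrivals remain clearing times.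

For good $C$ and $\sigma<0$ let $X_\sigma(C)$ be the present set at time $0$ of the run on $[\sigma,0]$ started empty, with input the agents of $C$ arriving in $(\sigma,0)$. If $\tau$ is a clearing time and $\sigma\le\tau$, then this run is empty at time $\tau$, because present agents are potentially present; hence
\begin{equation}\label{eq:forget}
X_\sigma(C)=X_\tau(C)\qquad\text{for }\sigma\le\tau,\ \tau\text{ a clearing time of }C .
\end{equation}
In particular $X_\tau(C)$ is the same set for all clearing times $\tau$. We denote it by $X(C)$.

\begin{corollary}\label{cor:extra}
If $C$ is good and the arrival time of $x$ is negative and differs from those of $C$, then $|X(C)\triangle X(C\cup\{x\})|\le1$.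
\end{corollary}

\begin{proof}
A clearing time $\tau$ of $C$ earlier than the arrival of $x$ is a clearing time of both configurations. Apply Lemma~\ref{lem:extra} on $[\tau,0]$ with $V_0=\emptyset$.
\end{proof}

Let $\Pi$ be the Poisson process on $(-\infty,0)\times\mathcal{T}\times(0,\infty)$ whose intensity measure $\nu$ has density $\lambda_i\,\mu_ie^{-\mu_id}$ at $(s,i,d)$: agents of type $i$ arrive at rate $\lambda_i$ and carry independent exponential patiences of rate $\mu_i$. For any $\tau\le0$ and any type $i$, the set of agents of type $i$ with $s<\tau<s+d$ has measure
\begin{equation}\label{eq:mass}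
\lambda_i\int_0^\infty e^{-\mu_iu}\,du=\frac{\lambda_i}{\mu_i}.
\end{equation}

\begin{proposition}\label{prop:stationary}
Almost surely $\Pi$ is good, and the vector of type counts of $X(\Pi)$ has the stationary distribution of the chain.
\end{proposition}

\begin{proof}
\emph{Goodness.} The arrival times form a Poisson process of rate $\sum_i\lambda_i$, so they are almost surely distinct and finite in number in bounded intervals. Let $E_n$ be the event that $-n$ is a clearing time, and let $E$ be the event that infinitely many $E_n$ occur. By \eqref{eq:mass}, $\mathbb{P}(E_n)=e^{-\rho_{\mathcal{T}}}$, so $\mathbb{P}(E)=\lim_m\mathbb{P}(\bigcup_{n\ge m}E_n)\ge e^{-\rho_{\mathcal{T}}}>0$. The event $E_n$ depends only on agents arriving in $(-\infty,-n]$. Hence $E$ is a tail event of the sequence of restrictions of $\Pi$ to arrival times in $(-n-1,-n]$, $n\ge0$, which are independent by (P1). Kolmogorov's zero--one law gives $\mathbb{P}(E)=1$.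

\emph{The run is the chain.} Consider the run started empty at time $-T$, and an observer who sees arrival times, types, matches and the abandonments of present agents as they happen. After each event, given what has been observed, the residual patiences of the present agents are independent exponentials with the rates of their types. This follows by induction over events: the exponential law is memoryless, a joining agent brings a fresh independent patience, and the first-come rule selects the agent to be removed from arrival times and types alone, so the selection reveals nothing about the patiences of those who stay. The next event is thus the first of independent exponential clocks with rates $\lambda_j$ and $\mu_i$ per present agent of type $i$, and the count vector has the transition rates of Section~\ref{sec:intro}. With $(P^u)_{u\ge0}$ the transition semigroup, the count vector of $X_{-T}(\Pi)$ has law $P^T(0,\cdot)$.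

\emph{Stationarity.} Let $\eta$ be the law of the count vector of $X(\Pi)$. By \eqref{eq:forget}, $X_{-T}(\Pi)=X(\Pi)$ if $E_n$ occurs for some $1\le n\le T$. So the total variation distance satisfies $\|P^T(0,\cdot)-\eta\|\le\mathbb{P}(\text{no }E_n\text{ with }1\le n\le T\text{ occurs})\to0$ as $T\to\infty$. For $u\ge0$, since $P^TP^u=P^{T+u}$ and $P^u$ does not increase total variation distance,
\[
\|\eta P^u-\eta\|\le\|\eta-P^T(0,\cdot)\|+\|P^{T+u}(0,\cdot)-\eta\|\longrightarrow0 .
\]
Thus $\eta$ is stationary, and it is the only stationary distribution.
\end{proof}

\section{Proof of the Poisson comparison}\label{sec:insert}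

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:strong}(a)]
Let $B$ be the set of agents $(s,i,d)$ with $i\in S$ and $s<0<s+d$, the $S$-agents potentially present at time $0$. By \eqref{eq:mass}, $\nu(B)=\rho_S$. By (P1), $A=\Pi\cap B$ and $R=\Pi\setminus B$ are independent. By (P2), the pair $(A,R)$ has the law of $(\{x_1,\dots,x_K\},R)$, where $K\sim\mathrm{Poisson}(\rho_S)$, the agents $x_1,x_2,\dots$ are independent with law $\nu(\cdot\cap B)/\rho_S$, and $K$, $(x_k)$, $R$ are independent.

Almost surely $R$ is good, as a subset of $\Pi$. The arrival time of $x_k$ has a density, so the arrival times of $x_1,x_2,\dots$ are almost surely distinct from each other and from the countably many arrival times of $R$. Hence $R\cup\{x_1,\dots,x_k\}$ is good for every $k$, and we may define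
\begin{equation}\label{eq:h}
h_k=\#\big\{S\text{-agents in }X(R\cup\{x_1,\dots,x_k\})\big\},\qquad k\ge0 .
\end{equation}
The sequence $h$ is skip-free. Indeed, $h_0=0$ because an $S$-agent of $R$ has $s+d\le0$ and is not potentially present at time $0$, and $h_{k+1}\le h_k+1$ by Corollary~\ref{cor:extra}. It is a function of $R$ and $(x_k)$, hence independent of $K$. Finally $h_K$ is the number of $S$-agents in $X(R\cup\{x_1,\dots,x_K\})$, which has the law of $N_S$ by Proposition~\ref{prop:stationary}.

Proposition~\ref{prop:random} with $\rho=\rho_S$ gives $N_S\le_{hr}K$ and \eqref{eq:main}. The other statements of Theorem~\ref{thm:strong}(a) follow from Lemma~\ref{lem:orders}.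
\end{proof}

The choice of $B$ is what produces the constant. A larger set of inserted agents would still give a skip-free sequence but a larger Poisson mean; a smaller one would lose the guarantee $h_0=0$. The rates $\mu_i$ enter only through the mass $\nu(B)$ and the law of the $x_k$, which is why they may differ.

\section{The case of equality}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Keep the notation of Section~\ref{sec:insert}. Suppose that no pair of $\mathcal{M}$ involves $S$. Then an arriving $S$-agent finds nobody acceptable and joins, and it is acceptable to nobody. Every $x_k$ is present at time $0$, so $h_k=k$, the variable $N_S$ has the law of $K$, and equality holds in \eqref{eq:main}.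

Now suppose that some pair of $\mathcal{M}$ involves $S$. By Proposition~\ref{prop:random} it suffices to find an event of positive probability on which $h$ is neither the zero sequence nor the identity. We isolate a short window before time $0$ in which a single match takes place. In each case below we require that $-2$ be a clearing time of $R$, we prescribe the arrivals of $R$ in $(-2,0)$, and we prescribe the types and arrival intervals of $x_1$ and $x_2$. These arrive after $-2$, so $h_1$ and $h_2$ are computed by runs started empty at time $-2$; and as elements of $B$ they do not abandon before time $0$.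

\emph{Case 1: $(i,i)\in\mathcal{M}$ for some $i\in S$.} Let $R$ have no arrival in $(-2,0)$, and let $x_1,x_2$ have type $i$ and arrive in $(-2,-1)$. Alone, $x_1$ joins and stays, so $h_1=1$. Together, the later of the two is matched with the earlier, so $h_2=0$.

\emph{Case 2: $(i,j)\in\mathcal{M}$ with $i\in S$, $j\ne i$ and $(i,i)\notin\mathcal{M}$.} Let $R$ have exactly one arrival $y$ in $(-2,0)$, of type $j$ and with arrival time in $(-1,0)$, and let $x_1,x_2$ have type $i$ and arrive in $(-2,-1)$. The first of $x_1,x_2$ to arrive finds an empty system, and the second finds only an agent of type $i$, which is not acceptable since $(i,i)\notin\mathcal{M}$; both join. Then $y$ is matched with the earlier one. One agent of type $i$ remains, so $h_2=1$.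

\emph{Case 3: $(i,j)\in\mathcal{M}$ with $i\notin S$ and $j\in S$.} Let $R$ have exactly one arrival $y$ in $(-2,0)$, of type $i$, with arrival time in $(-2,-1)$ and patience reaching beyond time $0$, and let $x_1,x_2$ have type $j$ and arrive in $(-1,0)$. The agent $y$ joins, the earlier of $x_1,x_2$ is matched with it, and the later finds an empty system and joins. So $h_2=1$.

The cases are exhaustive: let $(i,j)\in\mathcal{M}$ involve $S$. If $i\notin S$ then $j\in S$, which is Case~3. If $i\in S$, then either $(i,i)\in\mathcal{M}$, which is Case~1, or $(i,i)\notin\mathcal{M}$ and therefore $j\ne i$, which is Case~2. In each case $h$ is not the zero sequence and $h_2\ne2$.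

It remains to see that the events have positive probability. Each is an intersection of four independent events, concerning the agents of $R$ arriving in $(-\infty,-2]$, those arriving in $(-2,0)$, the agent $x_1$ and the agent $x_2$. The time $-2$ is clearing for $R\subseteq\Pi$ with probability at least $e^{-\rho_{\mathcal{T}}}$. The agents of $R$ arriving in $(-2,0)$ form a Poisson process of finite total intensity, so by (P2) it has no point with positive probability, and exactly one point, located in a given set of positive intensity, with positive probability. The set in Case~2 has intensity $\lambda_j$ if $j\notin S$, and $\lambda_j\int_0^1(1-e^{-\mu_ju})\,du>0$ if $j\in S$, since then membership in $R$ requires $s+d\le0$. The set in Case~3 has intensity $\lambda_i\int_1^2e^{-\mu_iu}\,du>0$. Finally, $x_k$ has a given type $l\in S$ and arrival time in $(-u_2,-u_1)$ with probability $\rho_S^{-1}\lambda_l\int_{u_1}^{u_2}e^{-\mu_lu}\,du>0$ for $0\le u_1<u_2$.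
\end{proof}

\section{General patience, random priorities and finite horizons}\label{sec:general}

The exponential law and the first-come rule were needed only to identify the pathwise system with the Markov chain. On a finite horizon the system is defined by its run, and both assumptions can be dropped.

Fix a horizon $t>0$. Agents now carry labels $(s,i,d,\xi)$, with patience $d\in(0,\infty]$ and an extra mark $\xi$ in a measurable space. Runs are as in Section~\ref{sec:extra}; in particular, departures are processed before simultaneous arrivals. The rank rule is assumed measurable in the labels. Let $N_S(t)$ be the number of $S$-agents present at time $t$.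

\begin{theorem}\label{thm:general}
Consider the run on $[0,t]$, and assume the following.
\begin{enumerate}
\item[(H1)] Matches are made by a rank rule: each arriving agent $y$ has an acceptable set and a strict order $\succ_y$ on it, both depending only on the labels of $y$ and of the agents compared; it takes the best acceptable present agent immediately and otherwise joins. No other matches occur.
\item[(H2)] The $S$-agents arrive on $(0,t]$ as a Poisson process with intensity $\lambda_i(s)\,ds\;G_{i,s}(dd,d\xi)$, $i\in S$, where $\int_0^t\lambda_i(s)\,ds<\infty$ and $G_{i,s}$ is the law of patience and mark. No $S$-agent is present at time $0$.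
\item[(H3)] The agents with type outside $S$, both those present at time $0$ and those arriving in $(0,t]$, form an arbitrary random finite configuration with distinct arrival times after time $0$, independent of the $S$-arrivals.
\end{enumerate}
Let $\rho_S(t)=\sum_{i\in S}\int_0^t\lambda_i(s)\,G_{i,s}(d>t-s)\,ds$. Then $N_S(t)\le_{hr}\mathrm{Poisson}(\rho_S(t))$. In particular, if $0<\rho_S(t)\le\rho$, then
\[
\mathbb{P}(N_S(t)>0)\ge\frac{1-e^{-\rho}}{\rho}\,\mathbb{E}[N_S(t)].
\]
\end{theorem}

The mark $\xi$ of an agent may encode its own priority list and acceptance set, so the theorem covers independent random lists and sets. It also covers arbitrary patience laws with any label-based tie-breaking, time-varying rates, and arbitrary independent arrivals outside $S$.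

\begin{proof}
Let $A$ be the set of $S$-agents potentially present at time $t$, that is, with $s\le t<s+d$, and let $R$ consist of all other agents, including the initial set $V_0$. By (H2) and (P1), $A$ is a Poisson process of total intensity $\rho_S(t)<\infty$, independent of the remaining $S$-agents; with (H3), $A$ is independent of $R$. Every $S$-agent present at time $t$ lies in $A$. If $\rho_S(t)=0$, then $A=\emptyset$ and $N_S(t)=0$ almost surely, and \eqref{eq:hr} holds with equality for $X=Y=0$.

Let $\rho_S(t)>0$. By (P2) we may take $A=\{x_1,\dots,x_K\}$ with $K\sim\mathrm{Poisson}(\rho_S(t))$, with $x_1,x_2,\dots$ independent and identically distributed, and with $K$, $(x_k)$, $R$ independent. The arrival times of $S$-agents, including the $x_k$, have densities, so by (H3) all arrival times in $(0,t]$ are almost surely distinct. Let $h_k$ be the number of $S$-agents present at time $t$ in the run with initial set $V_0$ and input $(R\setminus V_0)\cup\{x_1,\dots,x_k\}$. Then $h_0=0$, since no $S$-agent of $R$ is potentially present at time $t$; $h_{k+1}\le h_k+1$ by (H1) and Lemma~\ref{lem:extra}; $h$ is independent of $K$; and $h_K$ has the law of $N_S(t)$. Proposition~\ref{prop:random} gives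 the hazard-rate bound and $\mathbb{P}(N_S(t)>0)\ge\gamma(\rho_S(t))\,\mathbb{E}[N_S(t)]$. Finally, $\gamma(\rho)=\int_0^1e^{-\rho u}\,du$ is decreasing in $\rho$, so $\gamma(\rho_S(t))\ge\gamma(\rho)$.
\end{proof}

\begin{remark}
The empty start in (H2) and the independence in (H3) cannot be dropped. Let $S=\{1\}$, let agents of type $1$ have infinite patience, and let $K\sim\mathrm{Poisson}(\rho)$ be the number of their arrivals in $(0,t]$, so that $\rho_S(t)=\rho$. With one agent of type $1$ present at time $0$ and no matching, $N_S(t)=1+K$ and $\mathbb{E}[N_S(t)\mid N_S(t)>0]=1+\rho>\rho/(1-e^{-\rho})$, because $(1+\rho)e^{-\rho}<1$. With an empty start, $\mathcal{M}=\{(1,2)\}$, and one agent of type $2$ arriving at time $t$ exactly when $K=1$, the rule is greedy but $N_S(t)=K\mathbf{1}\{K\ge2\}$, and the inequality fails by \eqref{eq:bad}.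
\end{remark}

\begin{thebibliography}{1}
\bibitem{AS} Nick Arnosti and Felipe Simon, \emph{Greedy Dynamic Matching}, arXiv:2507.04551 (2025).
\end{thebibliography}
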